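# Abstract finite quotients of anabelian profinite groups

## 1. A natural guess, tested on products of simple groups

Take a profinite group, forget its topology, and look at all its finite quotients. If all the finite quotients visible to the topology are built from non-abelian simple groups, must the invisible ones be so too? The first guess is yes. One reason is analogy: every abstract finite quotient of a prosolvable group is solvable, and every abstract finite quotient of a pro-$\pi$ group is a $\pi$-group. We first make the question precise, and then test the guess on groups where everything can be done by hand.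

Throughout, subgroups of profinite groups are closed and quotients are topological quotients, unless the word "abstract" or an explicit remark says otherwise.

**Definition (anabelian).** A finite group is *anabelian* if all its composition factors are non-abelian. A profinite group is *anabelian* if every finite continuous quotient of it is an anabelian finite group.

For example, $A_5$, $A_5\times A_5$ and the wreath product $A_5^5\rtimes A_5$ are anabelian. The group $S_5$ is not, because of its quotient $C_2$. The group $SL(2,5)$ is perfect but not anabelian, because its center has order $2$. So "anabelian" is stronger than "perfect". The profinite groups $\prod_{n\ge5}A_n$ and $A_5^{I}$, for any set $I$, are anabelian.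

It costs nothing to keep track of which simple groups occur. Let $\mathcal X$ be a class of non-abelian finite simple groups, closed under isomorphism.

**Definition ($\mathcal X$-groups).** A finite group is an *$\mathcal X$-group* if all its composition factors are in $\mathcal X$. A profinite group is *pro-$\mathcal X$* if all its finite continuous quotients are $\mathcal X$-groups.

If $\mathcal X$ consists of all non-abelian finite simple groups, "pro-$\mathcal X$" means "anabelian". If $\mathcal X$ consists of the copies of $A_5$, then $A_5^5\rtimes A_5$ is an $\mathcal X$-group and $A_6$ is not.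

**Definition (composition factors of a profinite group).** The *composition factors* of a profinite group $G$ are, up to isomorphism, the finite simple groups that occur as composition factors of finite continuous quotients of $G$.

One may prefer to read them off a descending, possibly transfinite, series $G=G_0\ge G_1\ge\dots\ge G_\mu=1$ of closed subgroups in which $G_{\alpha+1}\unlhd G_\alpha$ has finite simple quotient and $G_\lambda=\bigcap_{\beta<\lambda}G_\beta$ at limits. The same types appear. Indeed, let $U\unlhd G$ be open. By compactness $G_\lambda U=\bigcap_{\beta<\lambda}G_\beta U$: if $g$ is in the right side, the sets $G_\beta\cap gU$ are closed, nested and non-empty, so they have a common point. Hence the chain $G_\alpha U/U$ in the finite group $G/U$ changes value only at successor steps, where its factors are quotients of $G_\alpha/G_{\alpha+1}$, so trivial or isomorphic to it. Thus every composition factor of $G/U$ occurs in the series. Conversely, given $\alpha$, choose $U$ with $U\cap G_\alpha\le G_{\alpha+1}$. Then $G_\alpha U/G_{\alpha+1}U\cong G_\alpha/G_{\alpha+1}(G_\alpha\cap U)=G_\alpha/G_{\alpha+1}$, so this factor occurs in $G/U$.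

**Definition (profinite completion).** For a profinite group $G$, regarded as an abstract group, $\hat G=\varprojlim_{N\unlhd_f G}G/N$, where $N$ ranges over all normal subgroups of finite index, open or not.

The finite topological quotients of $\hat G$ are exactly the finite abstract quotients of $G$, and $G=\hat G$ exactly when every finite-index subgroup of $G$ is open. The two can differ. In $G=C_2^{\mathbb N}$ the finitely supported sequences form a proper dense subspace over $\mathbb F_2$. A nonzero linear functional that vanishes on them has a kernel of index $2$ which is dense and proper, hence not open.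

So the question, taken from Tamar Bar-On and Nikolay Nikolov, "Jordan-Holder Theorem for profinite groups and applications", arXiv:2503.09177 (2025), reads: *if $G$ is an anabelian profinite group, is $\hat G$ anabelian as well?*

**Test 1: finitely generated $G$.** By a theorem of Nikolov and Segal (quoted in Section 3 as (NS)), every finite-index subgroup of a topologically finitely generated profinite group is open. So $\hat G=G$, and the guess holds.

**Test 2: $G=S^I$, with $S$ non-abelian finite simple and $I$ infinite.** This group is not finitely generated. Given $d$ elements, the pigeonhole principle yields indices $i\ne j$ at which they have the same $d$-tuple of entries. So they all lie in the proper closed subgroup $\{g:g_i=g_j\}$. There are also non-open normal subgroups of finite index. Take the limit along a non-principal ultrafilter on $I$, that is, send $g$ to the value that it takes on a set of the ultrafilter. This is a homomorphism onto $S$ whose kernel contains all finitely supported elements, so its kernel is dense and proper. Still the guess holds. Let $N\unlhd S^I$ have finite index and let $a_1,\dots,a_d$ represent its cosets. Partition $I$ into at most $|S|^d$ classes according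 to the tuple $((a_1)_i,\dots,(a_d)_i)$. The functions $I\to S$ that are constant on the classes form a group $H\cong S^c$ with $c\le|S|^d$, and $H$ contains all $a_i$. Hence $G=HN$ and $G/N\cong H/(H\cap N)$ is a quotient of $S^c$, so a power of $S$.

**Test 3: $G=\prod_{j\in J}S_j$, with arbitrary non-abelian finite simple groups $S_j$.** Let $N$ and $a_1,\dots,a_d$ be as before. Every $S_j$ is generated by two elements, so there are $x_1,x_2\in G$ whose components generate $S_j$ for every $j$. Let $H=\overline{\langle a_1,\dots,a_d,x_1,x_2\rangle}$. It projects onto every $S_j$. We claim that $H$ is anabelian. It suffices to look at the image $Q$ of $H$ in $S_{j_1}\times\dots\times S_{j_k}$ for finitely many indices. Let $Q_i$ be the set of elements of $Q$ whose first $i-1$ coordinates are trivial. Then $Q_i\unlhd Q$, and $Q_i/Q_{i+1}$ is isomorphic to a normal subgroup of the $i$-th projection of $Q$, which is the simple group $S_{j_i}$. So every $Q_i/Q_{i+1}$ is $1$ or $S_{j_i}$, and $Q$ is anabelian. Now $H$ is finitely generated and $G/N\cong H/(H\cap N)$. By (NS) this is a continuous quotient of $H$, hence anabelian.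

Note what happened in Test 3: we never found out what $H$ is. It was enough that each projection was onto.

The guess is correct in general.

**Theorem A.** *If $G$ is pro-$\mathcal X$ and $N\unlhd G$ is any normal subgroup of finite index, not necessarily open, then $G/N$ is an $\mathcal X$-group. Hence $\hat G$ is pro-$\mathcal X$. In particular, $G$ anabelian implies $\hat G$ anabelian.*

A stronger guess, that $G$ and $\hat G$ have the same finite quotients, is false. Section 9 has a counterexample.

## 2. Where the prosolvable argument breaks: an involution in $A_5$

Let us run the argument that works for prosolvable groups. Let $N\unlhd G$ have finite index, let $a_1,\dots,a_d$ represent the cosets of $N$, and put $H=\overline{\langle a_1,\dots,a_d\rangle}$. Then $G=HN$, so $G/N\cong H/(H\cap N)$. As $H$ is finitely generated, $H\cap N$ is open in $H$ by (NS), so $G/N$ is a finite continuous quotient of $H$. If $G$ is prosolvable, so is its closed subgroup $H$, and $G/N$ is solvable. If $G$ is pro-$\pi$, so is $H$, and $G/N$ is a $\pi$-group.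

For anabelian $G$ everything survives except one sentence: $H$ need not be anabelian, because anabelian groups have subgroups that are not. An involution of $A_5$ generates a $C_2$. The remedy suggested by Tests 2 and 3 is to enlarge $H$: *put the finite set $a_1,\dots,a_d$ into a finitely generated closed subgroup that is again anabelian.*

This should be proved first for finite $G$ and then carried to the limit. In a finite group there is a cheap solution, namely to add enough generators to get all of $G$. But the number needed is unbounded (by the pigeonhole argument of Test 2, $S^c$ is not $d$-generated when $c>|S|^d$), and the limit of such solutions is not finitely generated. We need a number of extra generators that does not depend on $G$. Two will do, and in Section 8 even one.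

With finite $G$, one inducts over a minimal normal subgroup $N$. Suppose that in $G/N$ we have found $y_1,y_2$ that together with the $a_iN$ generate an $\mathcal X$-group $\Gamma$. We want to lift $y_1,y_2$ to $x_1,x_2\in G$ so that $L=\langle a_1,\dots,a_d,x_1,x_2\rangle$ is again an $\mathcal X$-group. Since $L/(L\cap N)\cong\Gamma$, the only danger is in $L\cap N$. Two simple strategies fail.

*Any lift.* This fails already for $G=N=A_5$, with $a_1$ an involution and $x_1=x_2=1$, where $L=C_2$.

*A lift with $L\ge N$.* If this were possible at each step, we would end with $L=G$, so every finite $\mathcal X$-group would be $(d+2)$-generated. That is false for $S^c$ with $c>|S|^{d+2}$.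

So the lift must be chosen with care, yet we cannot ask for $L\cap N$ to be everything. The target that remains is the one seen in Test 3: write $N$ as a product of simple groups, and make each projection of $L\cap N$ *trivial or onto*. The new difficulty, absent in Test 3, is that $N$ may have many simple factors permuted by $G$, and a stabilizer of a factor is reached only through long words in the generators. Sections 5 and 6 deal with that.

## 3. Tools: extensions, Gaschütz's lemma, two automorphisms

The following are quoted. They depend on the classification of finite simple groups.

* **(NS)** Nikolov–Segal, Ann. of Math. 165 (2007): in a topologically finitely generated profinite group every subgroup of finite index is open. Also, there is a function $f$ such that in a $d$-generator finite group $H$ every element of $H'$ is a product of $f(d)$ commutators.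
* **(DL)** Dalla Volta–Lucchini, J. Algebra 178 (1995): if $S$ is non-abelian finite simple and $\mathrm{Inn}\,S\le A\le\mathrm{Aut}\,S$, then $d(A)=\max(2,d(A/\mathrm{Inn}\,S))$. Here $d(A)$ is the least number of generators. With $A=\mathrm{Inn}\,S\cong S$ this gives the two generators used in Test 3.
* **(GK)** Guralnick–Kantor, J. Algebra 234 (2000): for $S$ non-abelian finite simple and $1\ne s\in S$ there is $t$ with $\langle s,t\rangle=S$.
* **(Out)** $\mathrm{Out}(S)$ is solvable for every non-abelian finite simple group $S$.

The last two, and the second half of (NS), are needed only in Section 8.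

**Lemma 1.** *Finite $\mathcal X$-groups are closed under quotients, normal subgroups and extensions, and they are perfect. A minimal normal subgroup of a finite $\mathcal X$-group is a direct product of simple groups, all isomorphic to one $S\in\mathcal X$.*

*Proof.* If $K\unlhd Q$, a composition series of $Q$ through $K$ shows that the composition factors of $Q$ are those of $K$ together with those of $Q/K$. This gives the three closure properties. If $Q$ is an $\mathcal X$-group, then $Q/Q'$ is an abelian $\mathcal X$-group, so it has no composition factors and $Q=Q'$. A minimal normal subgroup is characteristically simple, so a power of a simple group $S$. By closure under normal subgroups, $S\in\mathcal X$. $\square$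

**Lemma 2 (Gaschütz).** *Let $A$ be a finite group with $d(A)\le d$, let $K\unlhd A$, and let $A=\langle\alpha_1,\dots,\alpha_d\rangle K$. Then there are $k_i\in K$ with $A=\langle k_1\alpha_1,\dots,k_d\alpha_d\rangle$.*

*Proof.* For $B\le A$ with $BK=A$, let $\phi_B(\alpha)$ be the number of tuples $(k_1\alpha_1,\dots,k_d\alpha_d)$, $k_i\in K$, that generate $B$. We show, by induction on $|B|$, that $\phi_B(\alpha)$ is the same for all $\alpha$ that generate $A$ modulo $K$. Since $BK=A$, each coset $K\alpha_i$ meets $B$ in a coset of $B\cap K$, so exactly $|B\cap K|^d$ of the tuples lie in $B^d$. Each of them generates a subgroup $C\le B$ with $CK=A$. So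
$$\sum_{C\le B,\ CK=A}\phi_C(\alpha)=|B\cap K|^d .$$
By induction the terms with $C\ne B$ do not depend on $\alpha$, so neither does $\phi_B(\alpha)$. Take $B=A$. If $\alpha$ is itself a generating $d$-tuple of $A$, which exists because $d(A)\le d$, then $\phi_A(\alpha)\ge1$. Hence $\phi_A(\alpha)\ge1$ for all $\alpha$ in question. $\square$

**Lemma 3.** *Let $S$ be non-abelian finite simple and $\alpha_1,\alpha_2\in\mathrm{Aut}\,S$. There are $\beta_1,\beta_2\in\mathrm{Inn}\,S$ with $\langle\beta_1\alpha_1,\beta_2\alpha_2\rangle\supseteq\mathrm{Inn}\,S$.*

*Proof.* Put $A=\langle\mathrm{Inn}\,S,\alpha_1,\alpha_2\rangle$. Then $d(A/\mathrm{Inn}\,S)\le2$, so $d(A)\le2$ by (DL). Lemma 2 with $d=2$ and $K=\mathrm{Inn}\,S$ gives $\beta_1,\beta_2$ with $\langle\beta_1\alpha_1,\beta_2\alpha_2\rangle=A$. $\square$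

In words: two automorphisms that can be adjusted *independently* by inner ones can be adjusted so that together they generate everything inner. We will have to produce two independent adjustments.

## 4. Theorem A from a lifting statement in finite groups

**Proposition 4 (lifting).** *Let $G$ be a finite $\mathcal X$-group, $N$ a minimal normal subgroup, $a_1,\dots,a_d\in G$, and $y_1,y_2\in G/N$ such that $\Gamma=\langle a_1N,\dots,a_dN,y_1,y_2\rangle$ is an $\mathcal X$-group. Then there are $x_i\in G$ with $x_iN=y_i$ such that $L=\langle a_1,\dots,a_d,x_1,x_2\rangle$ is an $\mathcal X$-group.*

We grant this until Section 6 and see how it yields Theorem A.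

**Proposition 5.** *(i) If $G$ is a finite $\mathcal X$-group and $a_1,\dots,a_d\in G$, there are $x_1,x_2\in G$ such that $\langle a_1,\dots,a_d,x_1,x_2\rangle$ is an $\mathcal X$-group.*

*(ii) If $G$ is pro-$\mathcal X$ and $a_1,\dots,a_d\in G$, there are $x_1,x_2\in G$ such that $H=\overline{\langle a_1,\dots,a_d,x_1,x_2\rangle}$ is pro-$\mathcal X$.*

*Proof.* (i) Induct on $|G|$. The case $G=1$ is trivial. If $G\ne1$, take a minimal normal subgroup $N$. By induction, applied to the $\mathcal X$-group $G/N$ and the elements $a_iN$, there are $y_1,y_2\in G/N$ such that the $a_iN$ and $y_1,y_2$ generate an $\mathcal X$-group. Lift them by Proposition 4.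

(ii) The purpose of this part is to choose the finite solutions coherently. For each open $U\unlhd G$ let $X_U$ be the set of pairs $(y_1,y_2)\in(G/U)^2$ such that $\langle a_1U,\dots,a_dU,y_1,y_2\rangle$ is an $\mathcal X$-group. It is finite, and it is non-empty by (i). It is here that the fixed number of extra generators matters. If $U'\le U$, the natural map $(G/U')^2\to(G/U)^2$ sends $X_{U'}$ into $X_U$, since quotients of $\mathcal X$-groups are $\mathcal X$-groups. An inverse limit of non-empty finite sets is non-empty, and $G^2=\varprojlim(G/U)^2$. So there is $(x_1,x_2)\in G^2$ whose image lies in every $X_U$.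

Let $H$ be as stated. The image of $H$ in the finite discrete group $G/U$ is generated by the images of $a_1,\dots,a_d,x_1,x_2$, because these generate a dense subgroup of $H$. So $H/(H\cap U)\cong HU/U$ is an $\mathcal X$-group for all $U$. The subgroups $H\cap U$ form a base of neighborhoods of $1$ in $H$, so every finite continuous quotient of $H$ is a quotient of some $H/(H\cap U)$. Thus $H$ is pro-$\mathcal X$. $\square$

*Proof of Theorem A.* Let $N\unlhd G$ have finite index, and let $a_1,\dots,a_d$ represent all cosets of $N$ in $G$. Take $H$ as in Proposition 5(ii). Then $G=HN$ and $G/N\cong H/(H\cap N)$. The group $H$ is a topologically finitely generated profinite group and $|H:H\cap N|<\infty$, so $H\cap N$ is open in $H$ by (NS). Hence $G/N$ is a finite continuous quotient of the pro-$\mathcal X$ group $H$, so it is an $\mathcal X$-group. The finite continuous quotients of $\hat G$ are exactly the finite abstract quotients of $G$, so $\hat G$ is pro-$\mathcal X$. The last assertion is the case where $\mathcal X$ is the class of all non-abelian finite simple groups. $\square$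

It remains to prove Proposition 4.

## 5. Projections of $L\cap N$: trivial or onto

We set up the notation with $q$ new generators instead of two: $q=2$ for Proposition 4, and $q=1$ in Section 8.

Let $G$ be a finite $\mathcal X$-group, $N$ a minimal normal subgroup, $a_1,\dots,a_d\in G$ and $y_1,\dots,y_q\in G/N$ such that
$$\Gamma=\langle a_1N,\dots,a_dN,y_1,\dots,y_q\rangle$$
is an $\mathcal X$-group. Let $E$ be the preimage of $\Gamma$ in $G$. By Lemma 1, $N=\prod_{\omega\in\Omega}S_\omega$, where the $S_\omega$ are the simple direct factors, all isomorphic to one $S\in\mathcal X$. They are exactly the minimal normal subgroups of $N$, so conjugation in $G$ permutes them. Let $G$ act on $\Omega$ from the right by $S_{\omega^g}=g^{-1}S_\omega g$. The group $N$ acts trivially. For $n\in N$ let $n_\omega$ be its $S_\omega$-component.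

Fix $x_j^0\in G$ with $x_j^0N=y_j$. We look for $x_j=u_jx_j^0$ with $u_j\in N$, and put $L=\langle a_1,\dots,a_d,x_1,\dots,x_q\rangle$. For any choice of the $u_j$ we have $LN=E$. Since $N$ acts trivially on $\Omega$, the groups $L$ and $E$ have the same orbits there.

In each $E$-orbit on $\Omega$ fix a base point $\omega_0$. Let $E_{\omega_0}=N_E(S_{\omega_0})$ be its stabilizer, let $L_{\omega_0}=L\cap E_{\omega_0}$, and let
$$\rho=\rho_{\omega_0}:E_{\omega_0}\to\mathrm{Aut}(S_{\omega_0}),\qquad\rho(g)(s)=gsg^{-1}.$$
Write $\iota:S_{\omega_0}\to\mathrm{Inn}(S_{\omega_0})$ for the natural map, an isomorphism because $Z(S)=1$. The factors $S_\omega$ with $\omega\ne\omega_0$ centralize $S_{\omega_0}$, so $\rho(n)=\iota(n_{\omega_0})$ for $n\in N$, and $\rho(N)=\mathrm{Inn}(S_{\omega_0})$.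

The next lemma says that we only need to control how $L_{\omega_0}$ acts on $S_{\omega_0}$, at one base point per orbit. We need not know $L\cap N$ itself.

**Lemma 6.** *Suppose that for each base point $\omega_0$ either $\rho(L_{\omega_0})\supseteq\mathrm{Inn}(S_{\omega_0})$ or $\rho(L\cap N)=1$. Then $L$ is an $\mathcal X$-group.*

*Proof.* Let $M=L\cap N$. It is normal in $L$ and contained in $L_{\omega_0}$.

**Step 1: at a base point.** We show that the projection of $M$ to $S_{\omega_0}$ is trivial or onto. In the first case $\rho(M)\le\mathrm{Inn}(S_{\omega_0})$ is normalized by $\rho(L_{\omega_0})$, so by $\mathrm{Inn}(S_{\omega_0})\cong S$. As $S$ is simple, $\rho(M)$ is $1$ or $\mathrm{Inn}(S_{\omega_0})$. In the second case $\rho(M)=1$. Since $\rho(m)=\iota(m_{\omega_0})$ and $\iota$ is an isomorphism, the claim follows.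

**Step 2: at every point.** We carry this over by conjugation. Every $\omega\in\Omega$ has the form $\omega_0^g$ for a base point $\omega_0$ and some $g\in L$, because $L$ is transitive on each $E$-orbit. As $(g^{-1}mg)_{\omega_0^g}=g^{-1}m_{\omega_0}g$ and $g^{-1}Mg=M$, the projection of $M$ to $S_\omega$ is the $g$-conjugate of its projection to $S_{\omega_0}$. So it is also trivial or onto.

**Step 3: composition factors.** We now filter $M$ as in Test 3. Order $\Omega=\{\omega_1,\dots,\omega_k\}$ and let $M_i=M\cap(S_{\omega_i}\times\dots\times S_{\omega_k})$. Then $M_i\unlhd M$, and $M_i/M_{i+1}$ is isomorphic to the projection of $M_i$ to $S_{\omega_i}$, a normal subgroup of the projection of $M$, which is $1$ or $S_{\omega_i}$. So $M_i/M_{i+1}$ is $1$ or isomorphic to $S$. Hence $M$ is an $\mathcal X$-group. Since $L/M\cong LN/N=E/N=\Gamma$ is an $\mathcal X$-group, so is $L$, by Lemma 1. $\square$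

## 6. Independent parameters from the edges outside a spanning tree

We want to choose the $u_j\in N$ so that $\rho(L_{\omega_0})\supseteq\mathrm{Inn}(S_{\omega_0})$. By Lemma 3 it is enough to find two elements of $L_{\omega_0}$ whose $\rho$-images can be adjusted by inner automorphisms independently of each other. Elements of $L_{\omega_0}$ are words in the generators, and a change of $u_j$ changes every occurrence of $x_j$ in every word. The remedy is to treat the orbit as a graph, in which each component $(u_j)_\delta$ belongs to one edge. Components on a spanning tree are set to $1$. Each edge outside the tree closes a loop at $\omega_0$, and its component then moves that loop alone.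

**Step 1: the graph and the tree.** This step sets aside the edges that will carry parameters. Let $\Delta$ be an $E$-orbit on $\Omega$ with base point $\omega_0$ and $k=|\Delta|$. Consider the directed labeled multigraph with vertex set $\Delta$ and one edge $(\delta,z)$ from $\delta$ to $\delta^z$ for each $\delta\in\Delta$ and each letter $z\in\{a_1,\dots,a_d,x_1,\dots,x_q\}$. The letters are distinct labels even if some of the elements coincide. The graph does not depend on the $u_j$, because $N$ acts trivially on $\Omega$. Ignoring directions, it is connected, because the letters generate $E$ modulo $N$ and $E$ is transitive on $\Delta$. Let $r$ be the number of $\langle a_1,\dots,a_d\rangle$-orbits on $\Delta$. These orbits are the connected components of the subgraph of all $a$-edges. Take a spanning forest of that subgraph and extend it to a spanning tree $\mathcal T$ of the whole graph. This uses $r-1$ $x$-edges, since $r$ trees have to be joined. There are $qk$ $x$-edges in all, so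
$$\text{the number of } x\text{-edges outside }\mathcal T\text{ is } qk-(r-1).\tag{1}$$
In each orbit select some $x$-edges outside $\mathcal T$ and call them *chosen*. How many we choose will be decided later. Set
$$(u_j)_\delta=1\quad\text{whenever } (\delta,x_j) \text{ is not a chosen edge}.\tag{2}$$
The components $(u_j)_\delta$ that belong to chosen edges are free.

**Step 2: transporters along the tree.** This step gives standard elements of $L$ that move $\omega_0$ to $\delta$. For $\delta\in\Delta$ let $t_\delta\in L$ be the product, from left to right, of the letters along the path in $\mathcal T$ from $\omega_0$ to $\delta$. An edge traversed forward contributes its letter $z$, and an edge traversed backward contributes $z^{-1}$. Then $\omega_0^{t_\delta}=\delta$. Let $t_\delta^0$ be the same product with $x_j^0$ in place of $x_j$. Also $\omega_0^{t_\delta^0}=\delta$. Unlike $t_\delta$, the element $t_\delta^0$ does not depend on the $u_j$. Put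
$$N'=\prod_{\omega\in\Omega,\ \omega\ne\omega_0}S_\omega,\qquad\text{so that }\rho(N')=1.$$
Conjugation permutes the factors of $N$, and $t_\delta^0S_\delta(t_\delta^0)^{-1}=S_{\omega_0}$. Therefore
$$\bigl(t_\delta^0\,u\,(t_\delta^0)^{-1}\bigr)_{\omega_0}=t_\delta^0\,u_\delta\,(t_\delta^0)^{-1}\qquad(u\in N).\tag{3}$$

**Step 3: transporters do not feel the parameters.** The following lemma is the reason for setting components on the tree equal to $1$.

**Lemma 7.** *Under (2), $t_\delta\in N't_\delta^0$ for all $\delta\in\Delta$.*

*Proof.* Use induction along tree paths. At $\omega_0$ both elements are $1$. Suppose $t_\delta=vt_\delta^0$ with $v\in N'$, and let $\delta'$ be the next vertex.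

If the step uses $a_i^{\pm1}$, then $t_{\delta'}=t_\delta a_i^{\pm1}=vt_\delta^0a_i^{\pm1}=vt_{\delta'}^0$.

If the step goes forward along the tree edge $(\delta,x_j)$, then $t^0_{\delta'}=t^0_\delta x^0_j$ and
$$t_{\delta'}=vt_\delta^0\,u_jx_j^0=v\,\bigl(t_\delta^0u_j(t_\delta^0)^{-1}\bigr)\,t_{\delta'}^0 .$$
By (3) the middle factor has $\omega_0$-component $t_\delta^0(u_j)_\delta(t_\delta^0)^{-1}$, which is $1$ by (2), since a tree edge is not chosen. So the middle factor lies in $N'$.

If the step goes backward along the tree edge $(\delta',x_j)$, which leads from $\delta'$ to $\delta$, then $t_{\delta'}^0=t_\delta^0(x_j^0)^{-1}$ and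
$$t_{\delta'}=vt_\delta^0(x_j^0)^{-1}u_j^{-1}=vt_{\delta'}^0u_j^{-1}=v\,\bigl(t_{\delta'}^0u_j^{-1}(t_{\delta'}^0)^{-1}\bigr)\,t_{\delta'}^0 .$$
The middle factor lies in $N'$, because $(u_j)_{\delta'}=1$. $\square$

**Step 4: each chosen edge gives a loop with its own parameter.** For a chosen edge $e=(\delta,x_j)$ with end point $\delta'=\delta^{x_j}$ put
$$s_e=t_\delta x_jt_{\delta'}^{-1}\in L_{\omega_0},\qquad s_e^0=t_\delta^0x_j^0(t_{\delta'}^0)^{-1}\in E_{\omega_0}.$$
By Lemma 7, $t_\delta=vt_\delta^0$ and $t_{\delta'}=v't_{\delta'}^0$ with $v,v'\in N'$. Hence
$$s_e=v\,t_\delta^0u_jx_j^0(t_{\delta'}^0)^{-1}v'^{-1}=v\cdot\bigl(t_\delta^0u_j(t_\delta^0)^{-1}\bigr)\cdot s_e^0\cdot v'^{-1}.$$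
All four factors lie in $E_{\omega_0}$. Apply $\rho$, which kills $v$ and $v'$, and use (3):
$$\rho(s_e)=\iota\bigl(t_\delta^0(u_j)_\delta(t_\delta^0)^{-1}\bigr)\,\rho(s_e^0).\tag{4}$$
Here $s_e^0$ and $t_\delta^0$ are fixed. As $(u_j)_\delta$ runs over $S_\delta$, the first factor in (4) runs over all of $\mathrm{Inn}(S_{\omega_0})$. No other component of $u_1,\dots,u_q$ enters (4), whether it belongs to this orbit or to another one.

**Step 5: two parameters suffice.** Suppose that $\Delta$ has at least two $x$-edges outside $\mathcal T$. Choose exactly two distinct ones, $e_1$ and $e_2$. Apply Lemma 3 to $\alpha_i=\rho(s_{e_i}^0)$. By (4), the two free components, which are independent of each other, can be chosen with $\rho(s_{e_i})=\beta_i\alpha_i$. So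
$$\rho(L_{\omega_0})\supseteq\langle\rho(s_{e_1}),\rho(s_{e_2})\rangle\supseteq\mathrm{Inn}(S_{\omega_0}).\tag{5}$$

*Proof of Proposition 4.* Take $q=2$. Since $r\le k$, the number in (1) is
$$2k-(r-1)\ge k+1\ge2,$$
so Step 5 applies to every orbit. Choices in different orbits concern different components of $u_1,u_2$, so they can be made together. Now (5) holds at every base point, and Lemma 6 shows that $L$ is an $\mathcal X$-group. $\square$

This completes the proof of Theorem A.

**Example: five factors permuted by $A_5$.** Let $G=S^5\rtimes A_5$ with $N=S^5$ and $S,A_5\in\mathcal X$, where $A_5$ permutes coordinates, so that $(gng^{-1})_\omega=n_{\omega^g}$ for $g\in A_5$. Take $d=0$ and lift $y_1=(1\,2\,3\,4\,5)$, $y_2=(1\,2\,3)$. They generate $A_5$, since the order of the group they generate is divisible by $15$ and $A_5$ has no subgroup of order $15$ or $30$. Let $x_j^0=y_j$ in the complement $A_5$, and $\omega_0=1$. Here $k=r=5$, so there are ten $x$-edges, four of them in the tree. For $\mathcal T$ take $(1,x_1),(2,x_1),(3,x_1),(4,x_1)$, so $t_\delta=x_1^{\delta-1}$. Choose $e_1=(5,x_1)$, from $5$ to $1$, and $e_2=(4,x_2)$, a loop at $4$. So $u_1$ has a single free entry $c$ at $5$, and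 $u_2$ has a single free entry $b$ at $4$.

The loops are $s_{e_1}=x_1^5$ and $s_{e_2}=x_1^3x_2x_1^{-3}$. We have $x_1^5=\prod_{l=0}^4y_1^lu_1y_1^{-l}$, whose entry at $\omega$ is $\prod_{l=0}^{4}(u_1)_{\omega^{y_1^l}}=c$. So $x_1^5=(c,c,c,c,c)$ and $\rho(s_{e_1})=\iota(c)$. Next, $x_1^3=vy_1^3$, where $v$ has first entry $(u_1)_1(u_1)_2(u_1)_3=1$. The first entry of $y_1^3u_2y_1^{-3}$ is $(u_2)_4=b$, and $y_1^3y_2y_1^{-3}$ fixes the point $1$ and centralizes $S_1$. So $\rho(s_{e_2})=\iota(b)$, as (4) predicts. If $\langle c,b\rangle=S$, then $L=\langle x_1,x_2\rangle$ is an $\mathcal X$-group. The care is needed: if $c=b$ is an involution, then $L\le\langle c\rangle^5\rtimes A_5$, and $L\cap N$ is a $2$-group containing $(c,c,c,c,c)\ne1$, so $L$ is not an $\mathcal X$-group.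

## 7. $G$ and $\hat G$ have the same composition factors

Theorem A was proved for an arbitrary class $\mathcal X$, and so gives more than the original question asks.

**Theorem B.** *$G$ is anabelian if and only if $\hat G$ is. In that case $G$ and $\hat G$ have exactly the same set of isomorphism types of composition factors. Moreover, for every abstract homomorphism $\varphi$ from an anabelian $G$ to a profinite group, $\overline{\varphi(G)}$ is anabelian with all composition factors among those of $G$.*

*Proof.* A finite continuous quotient of $G$ is a finite abstract quotient of $G$, so a finite continuous quotient of $\hat G$. Hence if $\hat G$ is anabelian, so is $G$, and every composition factor of $G$ is one of $\hat G$. Conversely, let $G$ be anabelian and let $\mathcal X$ be the class of groups isomorphic to composition factors of $G$. Then $G$ is pro-$\mathcal X$, so $\hat G$ is pro-$\mathcal X$ by Theorem A. That is, $\hat G$ is anabelian and its composition factors are among those of $G$.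

For the last assertion, let $Q$ be a finite continuous quotient of $\overline{\varphi(G)}$. As $\varphi(G)$ is dense, it maps onto the discrete group $Q$. So $Q$ is a finite abstract quotient of $G$, and by Theorem A it is an $\mathcal X$-group for the same $\mathcal X$. $\square$

## 8. One extra generator, and products of commutators

**Theorem C.** *(a) Let $G$ be pro-$\mathcal X$ and $a_1,\dots,a_d\in G$. There is $x\in G$ such that $\overline{\langle a_1,\dots,a_d,x\rangle}$ is pro-$\mathcal X$. "One" is optimal: an involution of $A_5$ generates $C_2$.*

*(b) There is an absolute constant $w$, namely $w=f(2)$ from (NS), such that every element of every anabelian profinite group is a product of $w$ commutators. In particular, anabelian profinite groups are abstractly perfect.*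

With one new letter the count (1) becomes $k-(r-1)$, which can drop to $1$. The proof shows that this happens only for $k=1$, because $\Gamma$ is perfect, and treats that case with (GK).

**Proposition 8.** *Let $G$ be a finite $\mathcal X$-group, $N$ a minimal normal subgroup, $a_1,\dots,a_d\in G$, and $y\in G/N$ such that $\Gamma=\langle a_1N,\dots,a_dN,y\rangle$ is an $\mathcal X$-group. Then there is $x\in G$ with $xN=y$ such that $L=\langle a_1,\dots,a_d,x\rangle$ is an $\mathcal X$-group.*

*Proof.* Use Sections 5 and 6 with $q=1$, and write $x=ux^0$. We arrange the hypothesis of Lemma 6 orbit by orbit. Let $\Delta$ be an $E$-orbit of size $k$.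

**Case $k\ge2$.** We show that there are at least two $x$-edges outside $\mathcal T$. Suppose $r=k$. Then all $a_i$ act trivially on $\Delta$. The action of $E$ on $\Delta$ factors through $\Gamma$, since $N$ acts trivially, and its image is then cyclic, generated by the image of $y$. But $\Gamma$ is perfect by Lemma 1, so the image is perfect and cyclic, hence trivial. This contradicts transitivity on $k\ge2$ points. So $r\le k-1$, and by (1) there are $k-(r-1)\ge2$ $x$-edges outside $\mathcal T$. Step 5 of Section 6 gives $\rho(L_{\omega_0})\supseteq\mathrm{Inn}(S_{\omega_0})$.

**Case $k=1$.** Here $\Delta=\{\omega_0\}$ and $E=E_{\omega_0}$. The map $E\to\mathrm{Out}(S_{\omega_0})$ induced by $\rho$ kills $N$, so it factors through $\Gamma$. Its image is perfect and, by (Out), solvable, hence trivial. So $\rho(E)=\mathrm{Inn}(S_{\omega_0})$. The tree is a single vertex and the only $x$-edge is a loop outside it. Take it as chosen. Here $t_{\omega_0}=t^0_{\omega_0}=1$, and (4) reads $\rho(x)=\iota(u_{\omega_0})\rho(x^0)$ with $\rho(x^0)\in\mathrm{Inn}(S_{\omega_0})$. So $\rho(x)$ can be made any element of $\mathrm{Inn}(S_{\omega_0})$. If some $\rho(a_i)\ne1$, use (GK) in $\mathrm{Inn}(S_{\omega_0})\cong S$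 to choose $\rho(x)$ with $\langle\rho(a_i),\rho(x)\rangle=\mathrm{Inn}(S_{\omega_0})$. Then $\rho(L_{\omega_0})\supseteq\mathrm{Inn}(S_{\omega_0})$. If all $\rho(a_i)=1$, choose $\rho(x)=1$. Then $\rho(L)=1$, so $\rho(L\cap N)=1$.

The choices in different orbits concern different components of $u$, so all can be made together. Lemma 6 then shows that $L$ is an $\mathcal X$-group. $\square$

*Proof of Theorem C.* (a) First let $G$ be finite. Induct on $|G|$ as in Proposition 5(i): for $G\ne1$ and a minimal normal subgroup $N$, the induction hypothesis gives $y\in G/N$ that generates an $\mathcal X$-group together with the $a_iN$, and Proposition 8 lifts it. For pro-$\mathcal X$ groups $G$, let $X_U$ be the set of $y\in G/U$ such that $\langle a_1U,\dots,a_dU,y\rangle$ is an $\mathcal X$-group. These sets are finite, non-empty and compatible, so there is $x\in G$ whose image lies in every $X_U$. As in Proposition 5(ii), with $H=\overline{\langle a_1,\dots,a_d,x\rangle}$, every $H/(H\cap U)$ is an $\mathcal X$-group, and so $H$ is pro-$\mathcal X$. For optimality, if $G=A_5$ and $a_1$ is an involution, then $\langle a_1\rangle\cong C_2$ is not anabelian, so no extra generator at all is not enough.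

(b) Let $G$ be anabelian and $a\in G$. By (a) with $d=1$ and $\mathcal X$ the class of all non-abelian finite simple groups, there is $x\in G$ such that $H=\overline{\langle a,x\rangle}$ is anabelian. Every finite continuous quotient of $H$ is a $2$-generated finite group, and it is perfect by Lemma 1. So by (NS) each of its elements is a product of $f(2)$ commutators. Let $P\subseteq H$ be the set of products of $f(2)$ commutators of elements of $H$. It is the image of the compact space $H^{2f(2)}$ under a continuous map, hence closed. It maps onto every finite continuous quotient of $H$, so it is dense. Hence $P=H$, and $a$ is a product of $f(2)$ commutators in $H\le G$. $\square$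

## 9. An abstract quotient $A_5$ that no topology sees

In Test 2 the ultrafilter quotient $S$ of $S^I$ was not continuous, but $S^I$ also has continuous quotients isomorphic to $S$. Is every finite abstract quotient of an anabelian group isomorphic to a continuous one? No.

**Theorem D.** *There is an anabelian profinite group $G$ that has $A_5$ as an abstract quotient but not as a continuous quotient. So "composition factors" in Theorem B cannot be replaced by "finite quotients".*

*Proof.* The plan is to take powers of $A_5$ and let a second group permute the coordinates. If it moves every coordinate, the quotients $A_5$ given by single coordinates are destroyed. If any finite set of its elements has a common fixed coordinate, a limit along an ultrafilter survives.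

**Step 1: the group.** Let $T=PSL(2,7)$, so $|T|=168$. For $m\ge2$ let
$$P_m=T^m,\quad H_{ij}=\{h\in P_m:h_i=h_j\},\quad\Omega_m=\bigsqcup_{i<j}P_m/H_{ij},\quad G_m=A_5^{\Omega_m}\rtimes P_m,$$
and $G=\prod_{m\ge2}G_m$. In this section groups act on the left: $P_m$ acts on left cosets, and $(pnp^{-1})_\omega=n_{p^{-1}\omega}$ for $n\in A_5^{\Omega_m}$, $p\in P_m$. Each $G_m$ is a finite group with all composition factors isomorphic to $A_5$ or $T$. A finite continuous quotient of $G$ is a quotient of a finite product of groups $G_m$. So $G$ is anabelian.

**Step 2: no continuous quotient $A_5$.** A continuous epimorphism $G\to A_5$ factors through a finite product of groups $G_m$. The images of the factors are pairwise commuting normal subgroups of $A_5$ that generate $A_5$, so some $G_m$ maps onto $A_5$. Let $K$ be the kernel of such a map $G_m\to A_5$.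

Quotients of $P_m$ are powers of $T$, and a non-trivial power of $T$ has order at least $168>60$, so it does not embed in $A_5$. Hence $P_m\le K$.

Each $P_m$-orbit on $\Omega_m$ is some $P_m/H_{ij}$ and has length $168>1$. Given $\omega\in\Omega_m$ and $s\in A_5$, choose $p\in P_m$ with $\omega'=p\omega\ne\omega$, and let $n$ have entry $s$ at $\omega$ and $1$ elsewhere. Then $n\cdot pn^{-1}p^{-1}=(npn^{-1})p^{-1}\in K$. This element has entry $s$ at $\omega$, entry $s^{-1}$ at $\omega'$, and $1$ elsewhere. Its commutator with the element having entry $t$ at $\omega$ and $1$ elsewhere is in $K$, since $K$ is normal, and it has entry $[s,t]$ at $\omega$ and $1$ elsewhere. As $A_5$ is generated by its commutators, $K$ contains the full copy of $A_5$ at $\omega$, for every $\omega$. So $K\ge A_5^{\Omega_m}$ and $K\ge P_m$, whence $K=G_m$, a contradiction.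

**Step 3: finite sets have common fixed points.** This prepares the ultrafilter. Put $\Omega=\bigsqcup_m\Omega_m$ and $P=\prod_mP_m$, so $G=A_5^\Omega\rtimes P$. Let $F\subset P$ be finite with $|F|=f$, and take $m\ge2$ with $m>168^f$. For each $i\in\{1,\dots,m\}$ consider the $f$-tuple of the $i$-th coordinates of the $P_m$-components of the elements of $F$. There are at most $168^f<m$ such tuples, so for some $i<j$ the tuples of $i$ and $j$ agree. Then the $P_m$-components of all elements of $F$ lie in $H_{ij}$, so all of $F$ fixes the point $H_{ij}\in\Omega_m$. Thus $\mathrm{Fix}(F)\subseteq\Omega$ is non-empty for every finite $F$. Since $\mathrm{Fix}(F)\cap\mathrm{Fix}(F')=\mathrm{Fix}(F\cup F')$, these sets have the finite intersection property, and there is an ultrafilter $\mathcal U$ on $\Omega$ that contains all of them.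

**Step 4: the abstract quotient.** For $n\in A_5^\Omega$ the finitely many sets $\{\omega:n_\omega=c\}$, $c\in A_5$, partition $\Omega$, so exactly one is in $\mathcal U$. Let $\lim_{\mathcal U}n$ be the corresponding $c$. If $\lim_{\mathcal U}n=c$ and $\lim_{\mathcal U}n'=c'$, then $nn'$ has entry $cc'$ on the intersection of two sets of $\mathcal U$. So $\lim_{\mathcal U}$ is a homomorphism $A_5^\Omega\to A_5$. Define
$$\varphi(np)=\lim_{\mathcal U}n\qquad(n\in A_5^\Omega,\ p\in P).$$
For $n'\in A_5^\Omega$ the elements $pn'p^{-1}$ and $n'$ agree on $\mathrm{Fix}(p)\in\mathcal U$, so they have the same limit. Therefore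
$$\varphi(np\,n'p')=\lim_{\mathcal U}\bigl(n\cdot pn'p^{-1}\bigr)=\lim_{\mathcal U}n\cdot\lim_{\mathcal U}n'=\varphi(np)\,\varphi(n'p').$$
So $\varphi$ is a homomorphism, and the constant functions show that it is onto $A_5$. $\square$
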